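# Leonard pairs formed by a bidiagonal and a tridiagonal matrix

Throughout, $\mathbb F$ is an algebraically closed field of arbitrary characteristic and $d\ge 0$ is an integer. Rows and columns of matrices in $\mathrm{Mat}_{d+1}(\mathbb F)$ are indexed by $0,1,\dots,d$; the standard basis of $\mathbb F^{d+1}$ is $e_0,\dots,e_d$. Roots of unity are never excluded unless we say so.

## 1. General position as a first guess, tested for $d=0,1,2$

A square matrix is tridiagonal if its nonzero entries lie on the diagonal, the subdiagonal or the superdiagonal. It is *irreducible* tridiagonal if, in addition, every subdiagonal and every superdiagonal entry is nonzero. It is *lower bidiagonal* if its nonzero entries lie on the diagonal or the subdiagonal.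

**Definition (Leonard pair).** Let $V$ be a vector space over $\mathbb F$ of dimension $d+1$. A Leonard pair on $V$ is an ordered pair of linear maps $A,A^*:V\to V$ such that (i) some basis of $V$ makes $A$ irreducible tridiagonal and $A^*$ diagonal, and (ii) some basis of $V$ makes $A^*$ irreducible tridiagonal and $A$ diagonal. Here $A^*$ is only a name. A Leonard pair in $\mathrm{Mat}_{d+1}(\mathbb F)$ is a pair of matrices acting on $\mathbb F^{d+1}$ as a Leonard pair.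

For instance, if $\operatorname{char}\mathbb F\ne2$, then $A=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $A^*=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$ is a Leonard pair: the standard basis serves for (i), and in the basis $(1,1)^t,(1,-1)^t$ the map $A$ is diagonal while $A^*$ exchanges the two vectors, which gives (ii).

**Definition (LB‑TD pair).** An LB‑TD pair is a Leonard pair $A,A^*$ in $\mathrm{Mat}_{d+1}(\mathbb F)$ such that $A$ is lower bidiagonal with all subdiagonal entries $1$ and $A^*$ is irreducible tridiagonal.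

We want all LB‑TD pairs, explicitly. For matrices of these two shapes we write
$$Ae_i=\theta_ie_i+e_{i+1},\qquad A^*e_i=z_{i+1}e_{i+1}+x_ie_i+y_ie_{i-1}\qquad(e_{-1}=e_{d+1}=0).\tag{1}$$
So $\theta_i=A_{ii}$, $x_i=A^*_{ii}$ for $0\le i\le d$, and $z_i=A^*_{i,i-1}$, $y_i=A^*_{i-1,i}$ for $1\le i\le d$, and all these $y_i,z_i$ are nonzero. We put $y_0=y_{d+1}=0$.

What should one guess? We shall see in Lemma 1 that in a Leonard pair each map has $d+1$ distinct eigenvalues, and no proper nonzero subspace is invariant under both maps. For matrices of our two shapes, these properties only exclude some bad position. The first guess is that nothing else is needed: *matrices as in* (1) *form a Leonard pair as soon as each has distinct eigenvalues and they have no common proper nonzero invariant subspace.*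

For $d=0$ there are no conditions at all, and every pair of $1\times1$ matrices is an LB‑TD pair.

For $d=1$ every matrix is tridiagonal, and irreducible means that both off-diagonal entries are nonzero. Suppose both maps have two distinct eigenvalues. In an eigenbasis $u_0,u_1$ of $A$, the matrix of $A^*$ is irreducible exactly if neither $u_0$ nor $u_1$ is an eigenvector of $A^*$; likewise with the roles exchanged. Conversely, in a Leonard pair with $d=1$ neither map is scalar, and both are diagonalizable, so both have distinct eigenvalues. So the guess is right for $d=1$: a Leonard pair is a pair with distinct eigenvalues and no common eigenvector. Let us make this explicit. The eigenvalues of $A$ are $\theta_0,\theta_1$. The eigenvalues of $A^*$ are distinct iff the discriminant $(x_0-x_1)^2+4y_1z_1$ of its characteristic polynomial is nonzero. The eigenvectors of $A$ are $e_1$, which is no eigenvector of $A^*$ because $y_1\ne0$,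 and $\psi=e_0+(\theta_0-\theta_1)^{-1}e_1$. Comparing the coordinates of $A^*\psi$ and $\psi$, we see that $\psi$ is an eigenvector of $A^*$ iff
$$z_1+\frac{x_1}{\theta_0-\theta_1}=\frac1{\theta_0-\theta_1}\Big(x_0+\frac{y_1}{\theta_0-\theta_1}\Big),$$
that is, iff $z_1(\theta_0-\theta_1)^2+(x_1-x_0)(\theta_0-\theta_1)-y_1=0$.

For $d=2$ take $\mathbb F=\mathbb C$ and, with $t\ne0,1$,
$$A=\begin{pmatrix}0&0&0\\1&1&0\\0&1&t\end{pmatrix},\qquad A^*=\begin{pmatrix}0&1&0\\1&0&1\\0&1&0\end{pmatrix}.$$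
The eigenvectors of $A^*$ are $f_\pm=(1,\pm\sqrt2,1)^t$ for $\pm\sqrt2$ and $f_0=(1,0,-1)^t$ for $0$. They are orthogonal for the dot product, with $f_\pm\cdot f_\pm=4$, $f_0\cdot f_0=2$. So the matrix of $A$ in this basis has entries $(f_i\cdot Af_j)/(f_i\cdot f_i)$. From $Af_\pm=(0,1\pm\sqrt2,t\pm\sqrt2)^t$ and $Af_0=(0,1,-t)^t$ we get
$$f_+\cdot Af_-=f_-\cdot Af_+=t-2,\qquad f_0\cdot Af_\pm=-(t\pm\sqrt2),\qquad f_\pm\cdot Af_0=\pm\sqrt2-t .$$
For $t=3$ all six off-diagonal entries are nonzero. Then no subset of the $f$'s spans a proper nonzero $A$-invariant subspace, so there is no common invariant subspace, and both matrices have distinct eigenvalues. But a basis as in (i) consists of multiples of the $f$'s in some order, and a tridiagonal $3\times3$ matrix has two zero corners. So this is not a Leonard pair, and the guess is wrong. For $t=2$, however, exactly the two entries between $f_+$ and $f_-$ vanish, and in the order $f_+,f_0,f_-$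 the matrix of $A$ is irreducible tridiagonal. So at $d=2$ an *equation* between the entries appears. Here is the complete answer for small $d$.

**Theorem A ($d\le2$).** The LB‑TD pairs are the following.

* $d=0$: all pairs.
* $d=1$: exactly the pairs with $\theta_0\ne\theta_1$, $y_1z_1\ne0$, $(x_0-x_1)^2+4y_1z_1\ne0$, $z_1(\theta_0-\theta_1)^2+(x_1-x_0)(\theta_0-\theta_1)-y_1\ne0$.
* $d=2$: put $\delta=\theta_1-\theta_0$, $\varepsilon=\theta_2-\theta_1$, $D=z_1\delta-z_2\varepsilon$. Exactly the pairs with $\delta,\varepsilon,\delta+\varepsilon,y_1,y_2,z_1,z_2$ nonzero such that for some $c,w\in\mathbb F$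
$$x_0=c+z_1w,\quad x_1=c+D,\quad x_2=c-z_2w,\quad y_1-y_2=wD,\tag{2}$$
and
$$\begin{gathered}y_1\ne(\delta+\varepsilon)(\varepsilon+w)z_1,\qquad y_2\ne(\delta+\varepsilon)(\delta+w)z_2,\\ E:=z_1y_2+z_2y_1+z_1z_2w^2\ne0,\qquad \big((z_1-z_2)w+D\big)^2+4E\ne0.\end{gathered}\tag{3}$$

The cases $d=0,1$ have just been proved. In the example, $x_0=x_2$ forces $w=0$, then $c=0$, and $x_1=0$ forces $D=1-(t-1)=2-t=0$. With $t=2$ the conditions (3) read $1\ne2$, $1\ne2$, $E=2\ne0$, $8\ne0$. So $t=2$ does give an LB‑TD pair.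

## 2. Orderings of eigenvalues and a symmetric form

**Lemma 1.** Let $A,A^*$ be a Leonard pair on $V$. (a) Each of $A,A^*$ has $d+1$ distinct eigenvalues. (b) No proper nonzero subspace of $V$ is invariant under both.

*Proof.* (a) In a basis $b_0,\dots,b_d$ in which $A$ is irreducible tridiagonal, $A^ib_0$ lies in $\mathrm{span}(b_0,\dots,b_i)$ with nonzero $b_i$-coefficient. So $I,A,\dots,A^d$ are linearly independent, and the minimal polynomial has degree $d+1$. As $A$ is diagonalizable, this polynomial has simple roots. The same holds for $A^*$.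

(b) Let $u_0,\dots,u_d$ be a basis as in (ii) of the definition, and let $W\ne0$ be invariant under both. As the eigenvalues of $A$ are distinct, $W$ is spanned by some of the $u_j$, say $j\in J$. If $j\in J$, then $A^*u_j\in W$ has nonzero coefficients at $u_{j\pm1}$ (where these exist), so $J$ contains the neighbors of $j$ in the path $0,1,\dots,d$. Hence $J=\{0,\dots,d\}$. $\square$

**Definition (standard ordering).** An ordering of the eigenvalues of $A$ is standard if in the correspondingly ordered eigenbasis of $A$ the matrix of $A^*$ is irreducible tridiagonal. For $A^*$ the definition is the same with the roles of the two maps exchanged.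

In the example with $t=2$, the standard orderings for $A^*$ are $\sqrt2,0,-\sqrt2$ and its reverse. The next lemma says that for LB‑TD pairs a standard ordering of the eigenvalues of $A$ is printed on its diagonal.

**Lemma 2.** For an LB‑TD pair with $d\ge1$, the ordering $\theta_0,\dots,\theta_d$ is standard.

*Proof.* Let $u_0,\dots,u_d$ be an eigenbasis of $A$ in a standard ordering. The space $U_i=\mathrm{span}(e_i,\dots,e_d)$ is $A$-invariant, so $U_i=\mathrm{span}\{u_j:j\in J_i\}$ with $|J_i|=d-i+1$ and $J_d\subset\dots\subset J_0$. For $i\ge1$ we have $A^*U_i\subseteq U_{i-1}$, so all neighbors of elements of $J_i$ in the path $0,\dots,d$ lie in $J_{i-1}$. Since $|J_{i-1}\setminus J_i|=1$, the set $J_i$ has at most one neighbor outside itself. Hence $J_d$, which is one point, is an endpoint of the path. If $J_i$ with $i\ge1$ is an end segment, its unique outside neighbor lies in $J_{i-1}$, so $J_{i-1}$ is $J_i$ together with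 this neighbor, again an end segment from the same endpoint. After reversing the $u_j$ if necessary, $J_i=\{i,\dots,d\}$ for all $i$. The eigenvalue of $A$ on $U_i/U_{i+1}$ is $\theta_i$, so $u_i$ has eigenvalue $\theta_i$. $\square$

**Lemma 3.** Let $v_0^*,\dots,v_d^*$ be a basis of eigenvectors of $A^*$ in which $A$ is represented by an irreducible tridiagonal matrix $T$. Suppose $A$ has distinct eigenvalues with eigenvectors $u_0,\dots,u_d$, and let $A^*u_j=\sum_iN_{ij}u_i$. Then $N_{ij}=0$ iff $N_{ji}=0$.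

*Proof.* Define a symmetric bilinear form by $\langle v_i^*,v_j^*\rangle=\delta_{ij}k_i$ with $k_0=1$ and $k_{i+1}/k_i=T_{i,i+1}/T_{i+1,i}$. It is nondegenerate. The choice of the $k_i$ says $T_{ij}k_i=T_{ji}k_j$, that is, $\langle Av_j^*,v_i^*\rangle=\langle v_j^*,Av_i^*\rangle$, so $A$ is self-adjoint; $A^*$ is self-adjoint because the $v_i^*$ are orthogonal eigenvectors. As the eigenvalues of $A$ are distinct, the $u_i$ are mutually orthogonal, and then $\langle u_i,u_i\rangle\ne0$ by nondegeneracy. Now $N_{ij}\langle u_i,u_i\rangle=\langle A^*u_j,u_i\rangle=\langle u_j,A^*u_i\rangle=N_{ji}\langle u_j,u_j\rangle$. $\square$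

## 3. The case $d=2$: one quadratic identity

In the example everything depended on two corner entries of $A$ in the $A^*$-eigenbasis. To work with general entries we must express their vanishing without computing eigenvectors. The device is this: if $B=A^*-c$ kills the middle eigenvector, then the corners of $A$ vanish exactly when $BAB$ is diagonal in the eigenbasis, and then $BAB$ is a combination of $B^2$ and $B$.

**Step 1: the entries of the relation.** This step prepares the computation. For $c,\zeta\in\mathbb F$ let $B=A^*-c$, $x_i'=x_i-c$, and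
$$R=BAB-\theta_1B^2-\zeta B=B(A-\theta_1)B-\zeta B .$$
With $\delta=\theta_1-\theta_0$, $\varepsilon=\theta_2-\theta_1$, the rows of $(A-\theta_1)B$ are $-\delta(x_0',y_1,0)$, then $(x_0',y_1,0)$, then $(z_1,\;x_1'+\varepsilon z_2,\;y_2+\varepsilon x_2')$. Multiplying by $B$ on the left gives
$$\begin{aligned}
R_{00}&=x_0'(y_1-\delta x_0'-\zeta),&R_{01}&=y_1(y_1-\delta x_0'-\zeta),\\
R_{02}&=0,&R_{10}&=x_0'x_1'+z_1(y_2-\delta x_0'-\zeta),\\
R_{11}&=-\delta z_1y_1+\varepsilon z_2y_2+x_1'(y_1+y_2-\zeta),&R_{12}&=y_2(y_2+\varepsilon x_2'-\zeta),\\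
R_{20}&=z_2x_0'+z_1x_2',&R_{21}&=x_1'x_2'+z_2(y_1+\varepsilon x_2'-\zeta),\\
R_{22}&=x_2'(y_2+\varepsilon x_2'-\zeta).&&
\end{aligned}\tag{4}$$
Moreover $(BAB)_{02}=\theta_1y_1y_2$, $(B^2)_{02}=y_1y_2$ and $B_{02}=0$.

We shall also use the eigenvectors of $A$ (for distinct $\theta_i$): the right eigenvectors $\psi=(1,-\frac1\delta,\frac1{\delta(\delta+\varepsilon)})^t$ for $\theta_0$, $\psi'=(0,1,-\frac1\varepsilon)^t$ for $\theta_1$, $e_2$ for $\theta_2$; and the left eigenvectors $(1,0,0)$ for $\theta_0$, $\chi'=(1,\delta,0)$ for $\theta_1$, $\chi=(1,\delta+\varepsilon,(\delta+\varepsilon)\varepsilon)$ for $\theta_2$.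

**Step 2: the equations (2) are necessary.** Let $A,A^*$ be an LB‑TD pair. Then $\delta,\varepsilon,\delta+\varepsilon\ne0$. Let $c=\theta_1^*$ be the middle eigenvalue of $A^*$ in a standard ordering. In the standard $A^*$-eigenbasis $B=\mathrm{diag}(u_0,0,u_2)$ with $u_0\ne u_2$ nonzero, and the corners $A_{02},A_{20}$ vanish. So $BAB=\mathrm{diag}(u_0^2A_{00},0,u_2^2A_{22})$. This equals $\eta B^2+\zeta B$ for suitable $\eta,\zeta$: we need $\eta u_0+\zeta=u_0A_{00}$ and $\eta u_2+\zeta=u_2A_{22}$, solvable as $u_0\ne u_2$. Comparing the $(0,2)$ entries in the basis $e_i$ gives $\eta=\theta_1$. So $R=0$ for this $\zeta$.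

Define $w$ by $x_0'=z_1w$. Then $R_{20}=0$ gives $x_2'=-z_2w$. From $R_{01}=0$ we get $\zeta=y_1-\delta z_1w$, from $R_{12}=0$ we get $\zeta=y_2-\varepsilon z_2w$; so $y_1-y_2=wD$. Then $R_{10}=0$ says $x_0'x_1'=z_1(y_1-y_2)=z_1wD$, i.e. $w(x_1'-D)=0$. If $w=0$, then $y_1=y_2=\zeta\ne0$ and $R_{11}=y_1(-D+x_1')=0$. So $x_1'=D$ in every case, and (2) holds.

**Step 3: the last two conditions in (3).** We compute the characteristic polynomial of $B$ from (2). The trace is $(z_1-z_2)w+D$. The second elementary symmetric function of the eigenvalues is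
$$x_0'x_1'+x_0'x_2'+x_1'x_2'-y_1z_1-y_2z_2=(z_1-z_2)wD-z_1z_2w^2-y_1z_1-y_2z_2=-E,$$
where we used $wD=y_1-y_2$. The determinant is
$$x_0'(x_1'x_2'-y_2z_2)-y_1z_1x_2'=z_1w(-z_2wD-y_2z_2)+y_1z_1z_2w=z_1z_2w(y_1-y_2-wD)=0.$$
So the characteristic polynomial is
$$\lambda\big(\lambda^2-((z_1-z_2)w+D)\lambda-E\big).\tag{5}$$
In the situation of Step 2 the roots $u_0,u_2$ of the quadratic factor are nonzero and distinct, so $E\ne0$ and the discriminant $((z_1-z_2)w+D)^2+4E$ is nonzero.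

**Step 4: the first two conditions in (3).** They say that two off-diagonal entries in the $A$-eigenbasis do not vanish. By Lemma 2, $A^*\psi=\mu\psi+\nu\psi'$ with $\nu\ne0$. Coordinate $0$ gives $\mu=x_0-y_1/\delta$; coordinate $2$ gives $-\frac{z_2}\delta+\frac{x_2}{\delta(\delta+\varepsilon)}=\frac\mu{\delta(\delta+\varepsilon)}-\frac\nu\varepsilon$. So $\nu\ne0$ means $y_1\ne\delta[x_0-x_2+z_2(\delta+\varepsilon)]=\delta[(z_1+z_2)w+z_2(\delta+\varepsilon)]$. Subtracting $wD=w(z_1\delta-z_2\varepsilon)$ on both sides, this is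
$$y_2\ne(\delta+\varepsilon)(\delta+w)z_2.\tag{6}$$
In the basis dual to the $A$-eigenbasis, $A^*$ acts by the transposed irreducible tridiagonal matrix, so $\chi A^*=\mu'\chi+\nu'\chi'$ with $\nu'\ne0$. Column $2$ gives $\mu'=x_2+y_2/\varepsilon$, column $0$ gives $x_0+(\delta+\varepsilon)z_1=\mu'+\nu'$. So $\nu'\neq 0$ means $y_2\ne\varepsilon[(z_1+z_2)w+(\delta+\varepsilon)z_1]$, and adding $wD$ gives
$$y_1\ne(\delta+\varepsilon)(\varepsilon+w)z_1.\tag{7}$$
Necessity is proved.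

**Step 5: under the conditions, $A$ is tridiagonal in the $A^*$-eigenbasis.** Let all conditions of Theorem A for $d=2$ hold, $B=A^*-c$, $\zeta=y_1-\delta z_1w$. As $y_1-y_2=wD$, also $\zeta=y_2-\varepsilon z_2w$. We show $R=0$. In (4) the entries $R_{00},R_{01},R_{02},R_{12},R_{20},R_{22}$ vanish at once. Further $R_{10}=z_1wD+z_1(y_2-y_1)=0$, $R_{21}=-z_2wD+z_2(y_1-y_2)=0$, and, since $y_1=y_2+wD$ and $y_1-\zeta=\delta z_1w$,
$$R_{11}=-\delta z_1(y_2+wD)+\varepsilon z_2y_2+D(y_2+\delta z_1w)=y_2(-\delta z_1+\varepsilon z_2+D)=0.$$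
The computation of (5) used only (2). So the eigenvalues of $B$ are $0,u_0,u_2$, where $u_0,u_2$ are the roots of the quadratic factor, and by (3) these three are distinct. In the eigenbasis for $u_0,0,u_2$ the corners of $R=0$ read $u_0u_2A_{02}=0=u_0u_2A_{20}$, so $A_{02}=A_{20}=0$.

**Step 6: no common invariant subspace.** This gives the irreducibility. The eigenvalues of $A$ are distinct. A one-dimensional common invariant subspace is spanned by an eigenvector of $A$. It is not $e_2$, as $A^*e_2$ has coordinate $y_2\ne0$ at $e_1$; not $\psi'$, as $A^*\psi'$ has coordinate $y_1\ne0$ at $e_0$ while $\psi'$ has coordinate $0$ there; not $\psi$, since $A^*\psi=\mu\psi$ would, by the computation in Step 4, force equality in (6). A two-dimensional common invariant subspace gives a common left eigenvector. It is not $(1,0,0)$, as $(1,0,0)A^*=(x_0,y_1,0)$; not $\chi'$, as the last coordinate of $\chi'A^*$ is $\delta y_2\ne0$; not $\chi$,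 which would force equality in (7).

**Step 7: both irreducibilities.** Let $f_0,f_1,f_2$ be the $A^*$-eigenbasis of Step 5. Since $A_{02}=A_{20}=0$ there, $A_{01}=0$ would make $\mathrm{span}(f_1,f_2)$ invariant, $A_{10}=0$ would make $\mathrm{span}(f_0)$ invariant, $A_{12}=0$ would make $\mathrm{span}(f_2)$ invariant, and $A_{21}=0$ would make $\mathrm{span}(f_0,f_1)$ invariant. By Step 6 none happens, so $A$ is irreducible tridiagonal there. Hence Lemma 3 applies to the matrix $N$ of $A^*$ in the eigenbasis $\psi,\psi',e_2$ of $A$. As $A^*e_2\in\mathrm{span}(e_1,e_2)=\mathrm{span}(\psi',e_2)$, we have $N_{02}=0$, so $N_{20}=0$. If $N_{01}$ or $N_{10}$ vanished, both would, and $\mathrm{span}(\psi)$ would be invariant; if $N_{12}$ or $N_{21}$ vanished, both would, and $\mathrm{span}(e_2)$ would be invariant. So $N$ is irreducible tridiagonal, and $A,A^*$ is a Leonard pair. This proves Theorem A. $\blacksquare$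

## 4. Four families for $d\ge3$

**Theorem B ($d\ge3$).** The LB‑TD pairs are exactly the following. In every family $r\ne0$.

**(I)** $q\in\mathbb F\setminus\{0\}$; parameters $\alpha,a,b,\alpha^*,e,f,r$:
$$\begin{gathered}\theta_i=\alpha+aq^i+bq^{-i},\qquad z_i=rq^i,\\ x_i=\alpha^*+\big(e+f-ra(1+q^{d+1})\big)q^i+ra(1+q)q^{2i},\\ y_i=r^{-1}q^{-i-1}(q^i-1)(q^i-q^{d+1})(raq^i+e)(raq^i+f),\end{gathered}$$
subject to: $q^i\ne1$ $(1\le i\le d)$; $a\ne bq^{-m}$ and $e\ne fq^{d-m}$ $(1\le m\le2d-1)$; $raq^i+e\ne0$, $raq^i+f\ne0$ $(1\le i\le d)$; $e+rbq^{-i}\ne0$, $f+rbq^{-i}\ne0$ $(0\le i\le d-1)$. The eigenvalues of $A^*$ are $\theta_i^*=\alpha^*+eq^i+fq^{d-i}$.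

**(II)** $\operatorname{char}\mathbb F\ne2$, and $\operatorname{char}\mathbb F=0$ or $>d$; parameters $\alpha,a,b,\alpha^*,e,f,r$:
$$\begin{gathered}\theta_i=\alpha+ai+bi^2,\qquad z_i=r,\\ x_i=\alpha^*+(e+f-(d-1)rb)i+2rbi^2,\qquad y_i=r^{-1}i(i-d-1)(rbi+e)(rbi+f),\end{gathered}$$
subject to: $a+bm\ne0$, $e-f+rb(d-m)\ne0$ $(1\le m\le2d-1)$; $rbi+e\ne0$, $rbi+f\ne0$ $(1\le i\le d)$; $e\ne r(a+bi)$, $f\ne r(a+bi)$ $(0\le i\le d-1)$. Here $\theta^*_i=\alpha^*+d(f+rb)+i(e-f+rb(d-i))$.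

**(III)** $\operatorname{char}\mathbb F\ne2$, and $\operatorname{char}\mathbb F=0$ or $2\operatorname{char}\mathbb F>d$; parameters $\alpha,a,b,\alpha^*,e,f,r$ with $b\ne0$; $2a+bm\ne0$ for odd $m$, $1\le m\le2d-1$; $\theta_i=\alpha+(-1)^i(a+bi)$, $z_i=(-1)^ir$.

* $d$ odd: $x_i=\alpha^*-\frac{rb}2-(-1)^i\frac{e+f+rb(d+1)}2$; $y_i=-rb^2i(i-d-1)$ ($i$ even), $y_i=r^{-1}(rbi+e)(rbi+f)$ ($i$ odd). Subject to: $f-e+rb(m-d)\ne0$ ($m$ odd, $1\le m\le2d-1$); $rbi+e\ne0$, $rbi+f\ne0$ ($i$ odd, $1\le i\le d$); $e\ne r(2a+bi)$, $f\ne r(2a+bi)$ ($i$ even, $0\le i\le d-1$). Here $\theta_i^*=\alpha^*+(-1)^i\frac{f-e+rb(2i-d)}2$.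
* $d$ even: $x_i=\alpha^*-\frac{rb}2+(-1)^i\frac{e-f+rb(d+1)}2$; $y_i=-bi(rbi+e)$ ($i$ even), $y_i=b(i-d-1)(rbi+f)$ ($i$ odd). Subject to: $e-f+rb(m-d)\ne0$ ($m$ odd, $1\le m\le2d-1$); $rbi+e\ne0$ ($i$ even, $2\le i\le d$); $rbi+f\ne0$ and $e\ne r(2a+bi)$ ($i$ odd, $1\le i\le d-1$); $f\ne r(2a+bi)$ ($i$ even, $0\le i\le d-2$). Here $\theta_i^*=\alpha^*+(-1)^i\frac{e-f+rb(2i-d)}2$.

**(IV)** $\operatorname{char}\mathbb F=2$, $d=3$; $\delta,\varepsilon\ne0$, $\delta\ne\varepsilon$, $s:=\delta+\varepsilon$; $(\theta_0,\theta_1,\theta_2,\theta_3)=(\theta_0,\theta_0+\delta,\theta_0+s,\theta_0+\varepsilon)$; $z_1=z_2=z_3=r$; $x_0=x_2=\xi$, $x_1=x_3=\xi+e+f+rs$; $y_1=ef/r$, $y_2=rs^2$, $y_3=(e+rs)(f+rs)/r$; subject to $e,f\notin\{0,rs,r\delta,r\varepsilon\}$, $e+f\notin\{0,rs\}$. Here $(\theta_0^*,\dots,\theta_3^*)=(\xi+e,\ \xi+f+rs,\ \xi+e+rs,\ \xi+f)$.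

**Example.** Take $\mathbb F=\mathbb C$, $d=3$ and family II with $\alpha=\alpha^*=b=0$, $a=r=1$, so $\theta_i=i$, $z_i=1$, $x_i=(e+f)i$, $y_i=i(i-4)ef$. For $e=2,f=-2$ all conditions hold: $a=1\neq 0$, $e-f=4\ne0$, $e,f\ne0$, $e,f\ne1$. Here $x_i=0$, $(y_1,y_2,y_3)=(12,16,12)$ and the listed eigenvalues are $\theta_i^*=-6+4i$. Indeed the characteristic polynomial of $A^*$ is $\lambda^4-(12+16+12)\lambda^2+12\cdot12=(\lambda^2-4)(\lambda^2-36)$. For $e=1,f=-1$ the condition $e\ne r(a+bi)$ fails, while $A^*$ (with $y=(3,4,3)$) still has distinct eigenvalues $-3,-1,1,3$. The vector $(1,-1,\frac12,-\frac16)^t$ then satisfies $Av=0$, $A^*v=-3v$, as one checks coordinate by coordinate; it spans a common invariant subspace, so this is no Leonard pair. Each kind of condition in the theorem has such a meaning, which Section 5 reveals.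

**Reading the conditions indexed by $m$.** Given the hypotheses on $q$, $\operatorname{char}\mathbb F$, $b$, $r$, they say exactly that the $\theta_i$, respectively the $\theta_i^*$, are distinct. Take $m=i+j$ with $i\ne j$ in $\{0,\dots,d\}$; every $m\in\{1,\dots,2d-1\}$ occurs. In I, $\theta_i-\theta_j=(q^i-q^j)(a-bq^{-i-j})$ and $\theta^*_i-\theta^*_j=(q^i-q^j)(e-fq^{d-i-j})$. In II, $\theta_i-\theta_j=(i-j)(a+b(i+j))$ and $\theta^*_i-\theta^*_j=(i-j)(e-f+rb(d-i-j))$. In III, for $i,j$ of equal parity the differences are $\pm b(i-j)$ and $\pm rb(i-j)$, nonzero because $i-j$ is an even integer of absolute value at most $d<2\operatorname{char}\mathbb F$ (if the characteristic is positive); for opposite parity they are $\pm(2a+bm)$ and $\pm$ the displayed quantity with $m=i+j$. In IV the differences of the $\theta_i^*$ are $rs$, $e+f$ and $e+f+rs$.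

The proof has two halves. Section 5 decides which members of the families are Leonard pairs. Sections 6 to 9 prove that every LB‑TD pair with $d\ge3$ has the form given by the formulas.

## 5. Two bidiagonal bases decide which members are Leonard pairs

For $d=2$ we could compute the characteristic polynomial of $A^*$. For general $d$ we need a different way to see its eigenvalues. We look for a basis in which $A$ is lower bidiagonal with diagonal $\theta_0,\dots,\theta_d$ and $A^*$ is *upper* bidiagonal; the eigenvalues of both maps are then on the diagonals. One such basis is not enough, but two of them are, if they meet the eigenvalues of $A^*$ in opposite orders.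

**Lemma 4 (criterion).** Let $A,A^*$ be linear maps on a $(d+1)$-dimensional space, let $\theta_0,\dots,\theta_d$ be distinct and $\theta_0^*,\dots,\theta_d^*$ be distinct. Suppose

(a) there is a basis $w_i$ with $(A-\theta_i)w_i=\kappa_{i+1}w_{i+1}$, $A^*w_i=\theta_i^*w_i+\varphi_i'w_{i-1}$ ($w_{-1}=w_{d+1}=0$), all $\kappa_i,\varphi_i'\ne0$ $(1\le i\le d)$;

(b) there is a basis $w_i'$ with $(A-\theta_i)w_i'=\kappa'_{i+1}w'_{i+1}$ ($w'_{d+1}=0$), all $\kappa_i'\ne0$ $(1\le i\le d)$, and $(A^*-\theta^*_{d-i})w_i'\in\mathrm{span}(w_0',\dots,w_{i-1}')$.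

Then $A,A^*$ is a Leonard pair.

*Proof.* Let $v_i^*\ne0$ be a $\theta_i^*$-eigenvector of $A^*$ and $u_i\ne0$ a $\theta_i$-eigenvector of $A$. By (a), $\mathrm{span}(w_0,\dots,w_i)$ is $A^*$-invariant with eigenvalues $\theta_0^*,\dots,\theta_i^*$, so it equals $\mathrm{span}(v_0^*,\dots,v_i^*)$. The vector $v_i^*$ has nonzero $w_i$-coefficient and $\kappa_{i+1}\ne0$; so for $i<d$, $Av_i^*\in\mathrm{span}(v_0^*,\dots,v_{i+1}^*)$ with nonzero $v_{i+1}^*$-coefficient. By (b), $\mathrm{span}(w_0',\dots,w_i')=\mathrm{span}(v_d^*,\dots,v_{d-i}^*)$, and in the same way $Av_i^*\in\mathrm{span}(v_{i-1}^*,\dots,v_d^*)$, with nonzero $v_{i-1}^*$-coefficient if $i>0$. So $A$ is irreducible tridiagonal in the basis $v_i^*$, and Lemma 3 applies: the matrix $N$ of $A^*$ in the basis $u_i$ has $N_{ij}=0\iff N_{ji}=0$. By (a), $\mathrm{span}(w_i,\dots,w_d)$ is $A$-invariant with eigenvalues $\theta_i,\dots,\theta_d$, so it equals $\mathrm{span}(u_i,\dots,u_d)$,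 and $A^*$ maps it into $\mathrm{span}(u_{i-1},\dots,u_d)$. So $N_{ij}=0$ for $i<j-1$. Also $N_{j-1,j}\ne0$, as $\varphi_j'\ne0$ and $u_j$ has nonzero $w_j$-coefficient. Hence $N$ is irreducible tridiagonal. $\square$

**Proposition 5.** Let $d\ge3$ and let $A,A^*$ be given by the formulas of one of I–IV, with $r\ne0$, the stated conditions on $\operatorname{char}\mathbb F$ (and $q\neq0$, $q^i\ne1$ for $1\le i\le d$ in I; $b\ne0$ in III), with $\theta_0,\dots,\theta_d$ distinct and all $y_i\ne0$ $(1\le i\le d)$. Then $A,A^*$ is a Leonard pair iff the remaining listed conditions hold.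

**Step 1: the shape of the computation.** We rescale the basis so that the lowest vector $w_0$ becomes $(1,1,\dots,1)^t$. Let $\lambda_1,\dots,\lambda_d\ne0$, $\lambda_0=0$, $g_0=1$, $g_k=g_{k-1}/\lambda_k$, and put $\sigma_k=z_k\lambda_k$, $\tau_k=y_k/\lambda_k$ $(1\le k\le d)$, $\sigma_0=\tau_{d+1}=0$. For $w_i=\sum_kg_kh_i(k)e_k$ formula (1) gives the coefficients at $e_k$:
$$Aw_i:\ g_k[\theta_kh_i(k)+\lambda_kh_i(k-1)],\qquad A^*w_i:\ g_k[\sigma_kh_i(k-1)+x_kh_i(k)+\tau_{k+1}h_i(k+1)].\tag{8}$$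
With $h_0=1$, the requirement $A^*w_0=\theta_0^*w_0$ becomes $\sigma_k+x_k+\tau_{k+1}=\theta_0^*$ for all $k$: one has to split $y_kz_k=\sigma_k\tau_k$ so that this sum is constant. In each family the factors of $y_k$ suggest the splitting. We give $\lambda_k$ and $h_i$ with $h_i(k)=0$ for $0\le k<i$ and $h_i(i)\ne0$, so that the $w_i$ are a basis, and verify
$$(A-\theta_i)w_i=\kappa_{i+1}w_{i+1}\ (w_{d+1}=0),\qquad A^*w_i=\theta_i^*w_i+\varphi_i'w_{i-1},\quad\varphi_i'\ne0\ (1\le i\le d).\tag{9}$$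

**Step 2: first basis for family I.** Let $\lambda_k=-\dfrac{(q^k-1)(raq^k+e)}{rq^k}$, nonzero for $1\le k\le d$ since $y_k\ne0$. Then $\sigma_k=-(q^k-1)(raq^k+e)$ and $\tau_k=-q^{-1}(q^k-q^{d+1})(raq^k+f)$, i.e. $\tau_{k+1}=-(q^k-q^d)(raq^{k+1}+f)$; these formulas also give $\sigma_0=\tau_{d+1}=0$. Let $h_i(k)=\prod_{j=0}^{i-1}(1-q^{j-k})$. It vanishes for $0\le k<i$, and $h_i(i)\ne0$. Put $t=q^k$ and $\theta_0^*=\alpha^*+e+fq^d$. Then
$$\begin{aligned}e+fq^d-\sigma_k-\tau_{k+1}&=e+fq^d+(rat^2+et-rat-e)+(raqt^2+ft-raq^{d+1}t-fq^d)\\&=ra(1+q)t^2+(e+f-ra-raq^{d+1})t,\end{aligned}$$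
so
$$x_k=\theta_0^*-\sigma_k-\tau_{k+1}.\tag{10}$$

*Action of $A$.* We have $h_i(k-1)(1-q^{-k})=h_{i+1}(k)=h_i(k)(1-q^{i-k})$, and $\theta_k-\theta_i=q^k(1-q^{i-k})(a-bq^{-i-k})$. So $(A-\theta_i)w_i$ has at $e_k$ the coefficient
$$g_kh_{i+1}(k)\big[q^k(a-bq^{-i-k})-(raq^k+e)/r\big]=-g_kh_{i+1}(k)(bq^{-i}+e/r).$$
So $\kappa_{i+1}=-(bq^{-i}+e/r)$, and $w_{d+1}=0$ since $h_{d+1}(k)=0$ for $0\le k\le d$.

*Action of $A^*$.* For $i=0$ the claim is (10). Let $i\ge1$. We use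
$$h_i(k-1)(t-1)=h_i(k)(t-q^i),\quad h_i(k)=h_{i-1}(k)\Big(1-\frac{q^{i-1}}t\Big),\quad h_i(k+1)=h_{i-1}(k)\Big(1-\frac1{qt}\Big).$$
The first gives $\sigma_kh_i(k-1)=-(rat+e)(t-q^i)h_i(k)$, hence $\sigma_k\big(h_i(k-1)-h_i(k)\big)=(q^i-1)(rat+e)h_i(k)$. The others give $h_i(k+1)-h_i(k)=h_{i-1}(k)(q^i-1)/(qt)$. With (10), the coefficient of $A^*w_i$ at $e_k$ divided by $g_k$ is
$$h_i(k)\big[\theta_0^*+(q^i-1)(rat+e)\big]+\tau_{k+1}\big(h_i(k+1)-h_i(k)\big),$$
which is $h_{i-1}(k)$ times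
$$\Big(1-\frac{q^{i-1}}t\Big)\big[\alpha^*+(q^i-1)(rat+e)+e+fq^d\big]-\frac{q^i-1}{qt}(t-q^d)(raqt+f).$$
The $t$-terms cancel. The coefficient of $1/t$ is
$$-q^{i-1}(\alpha^*+eq^i+fq^d)+(q^i-1)fq^{d-1}=-q^{i-1}\theta_i^*,\qquad\theta_i^*=\alpha^*+eq^i+fq^{d-i}.$$
The constant term minus $\theta_i^*$ is
$$(q^i-1)\big[fq^{d-i}-fq^{-1}+ra(q^d-q^{i-1})\big]=q^{-1}(q^i-1)(q^{d-i+1}-1)(raq^i+f)=:\varphi_i',$$
which is nonzero for $1\le i\le d$, as $q^i,q^{d-i+1}\ne1$ and $y_i\ne0$. So the factor equals $(1-q^{i-1}/t)\theta_i^*+\varphi_i'$, and this is (9).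

**Step 3: first basis for family II.** Let $\lambda_k=-k(rbk+e)/r$, nonzero for $1\le k\le d$ since $y_k\neq0$. Then $\sigma_k=-k(rbk+e)$, $\tau_{k+1}=-(k-d)(rb(k+1)+f)$. Let $h_i(k)=\prod_{j=0}^{i-1}(k-j)$; here $h_i(i)=i!\ne0$ by the hypothesis on the characteristic. With $\theta_0^*=\alpha^*+d(f+rb)$,
$$\theta_0^*-\sigma_k-\tau_{k+1}=\alpha^*+d(f+rb)+rbk^2+ek+rbk^2+rbk+fk-drbk-drb-df=x_k.$$
This is (9) for $A^*$ and $i=0$. Since $kh_i(k-1)=h_{i+1}(k)=h_i(k)(k-i)$ and $\theta_k-\theta_i=(k-i)(a+b(k+i))$, $(A-\theta_i)w_i$ has coefficient $g_kh_{i+1}(k)[a+b(k+i)-bk-e/r]$, so $\kappa_{i+1}=a+bi-e/r$; also $h_{d+1}=0$ on $\{0,\dots,d\}$.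

Let $i\ge1$. Then $h_i(k)=h_{i-1}(k)(k-i+1)$, $h_i(k+1)=h_{i-1}(k)(k+1)$, so $h_i(k+1)-h_i(k)=i\,h_{i-1}(k)$, and $\sigma_k(h_i(k-1)-h_i(k))=(rbk+e)h_i(k)[-(k-i)+k]=i(rbk+e)h_i(k)$. So the coefficient of $A^*w_i$ divided by $g_kh_{i-1}(k)$ is
$$(k-i+1)\theta_0^*+i\big\{(k-i+1)(rbk+e)-(k-d)(rbk+rb+f)\big\},$$
where $\{\cdot\}=k(e-f-rbi+drb)-(i-1)e+d(rb+f)$. With $\theta_i^*=\theta_0^*+i(e-f+rb(d-i))$ this is $(k-i+1)\theta_i^*+\varphi_i'$, where
$$\varphi_i'=i\big[d(rb+f)-(i-1)f+(i-1)rb(d-i)\big]=i(d-i+1)(rbi+f),$$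
because $d+(i-1)(d-i)=i(d-i+1)$. It is nonzero for $1\le i\le d$.

**Step 4: first basis for family III.** Shifting $A,A^*$ by scalars we may take $\alpha=\alpha^*=0$. Let $p=\operatorname{char}\mathbb F$, and let $c=e$ if $d$ is odd, $c=f$ if $d$ is even. Let $\lambda_k=-bk$ ($k$ even) and $\lambda_k=bk+c/r$ ($k$ odd). These are nonzero for $1\le k\le d$: an even $k$ with $0<k\le d$ (and $d<2p$ if $p>0$) is nonzero in $\mathbb F$, and for odd $k$ the factor $rbk+c$ divides $y_k\ne0$. Then $\sigma_k=-rbk$ ($k$ even), $\sigma_k=-(rbk+c)$ ($k$ odd), and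

* $d$ odd: $\tau_{k+1}=rb(k+1)+f$ ($k$ even), $\tau_{k+1}=rb(k-d)$ ($k$ odd);
* $d$ even: $\tau_{k+1}=rb(k-d)$ ($k$ even), $\tau_{k+1}=rb(k+1)+e$ ($k$ odd).

These formulas also give $\tau_{d+1}=0$. The sum $\sigma_k+x_k+\tau_{k+1}$ does not depend on $k$:

* $d$ odd, $k$ even: $-rbk-\frac{rb}2-\frac{e+f+rb(d+1)}2+rbk+rb+f=\frac{f-e-rbd}2$;
* $d$ odd, $k$ odd: $-rbk-e-\frac{rb}2+\frac{e+f+rb(d+1)}2+rbk-rbd=\frac{f-e-rbd}2$;
* $d$ even, $k$ even: $-rbk-\frac{rb}2+\frac{e-f+rb(d+1)}2+rbk-rbd=\frac{e-f-rbd}2$;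
* $d$ even, $k$ odd: $-rbk-f-\frac{rb}2-\frac{e-f+rb(d+1)}2+rbk+rb+e=\frac{e-f-rbd}2$.

Call the value $\theta_0^*$; it is the one in Theorem B. Let $H_m(n)=\prod_{j=0}^{m-1}(n-2j)$. Then
$$nH_m(n-2)=(n-2m)H_m(n)=H_{m+1}(n),\qquad H_m(n+2)-H_m(n)=2mH_{m-1}(n),\tag{11}$$
the last right side being read as $0$ for $m=0$. Let $h_{2m}(k)=H_m(2\lfloor k/2\rfloor)$; let $h_{2m+1}(k)=H_m(k-1)$ for $k$ odd and $0$ for $k$ even. Then $h_i(k)=0$ for $0\le k<i$, and $h_{2m}(2m)=h_{2m+1}(2m+1)=2^mm!\ne0$, since $m\le d/2$ (and $d/2<p$ if $p>0$). Also $h_{d+1}=0$ on $\{0,\dots,d\}$.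

*$A$ on $w_{2m}$.* We list $(\theta_k-\theta_{2m})h(k)+\lambda_kh(k-1)$. For $k$ even: $b(k-2m)H_m(k)-bkH_m(k-2)=0$. For $k$ odd: $H_m(k-1)[-(2a+b(k+2m))+bk+c/r]$. So $\kappa_{i+1}=c/r-2a-bi$ for even $i$.

*$A$ on $w_{2m+1}$.* For $k$ even: $-bkH_m(k-2)=-bH_{m+1}(k)$. For $k$ odd: $-b(k-1-2m)H_m(k-1)=-bH_{m+1}(k-1)$. So $\kappa_{i+1}=-b\ne0$ for odd $i$.

*$A^*$ on $w_i$, $i=2m$.* For $k$ even, $h_i(k-1)=H_m(k-2)$ and $h_i(k+1)=H_m(k)$, so the entry is $H_m(k)[-rb(k-i)+x_k+\tau_{k+1}]=H_m(k)(\theta_0^*+rbi)$, using $\sigma_k=-rbk$; and $h_{i-1}(k)=0$. For $k$ odd the entry is $\theta_0^*H_m(k-1)+\tau_{k+1}\big(H_m(k+1)-H_m(k-1)\big)=\theta_0^*H_m(k-1)+\tau_{k+1}\,i\,H_{m-1}(k-1)$. It must equal $(\theta_0^*+rbi)H_m(k-1)+\varphi_i'H_{m-1}(k-1)$. For $m=0$ this is clear. For $m\ge1$ we have $H_m(k-1)=(k+1-i)H_{m-1}(k-1)$, so it holds with $\varphi_i'=i(\tau_{k+1}-rb(k+1-i))$, which is $rbi(i-d-1)$ for $d$ odd and $i(rbi+e)$ for $d$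 even, independent of $k$.

*$A^*$ on $w_i$, $i=2m+1$.* For $k$ even the entry is $[-rb(k-2m)+\tau_{k+1}]H_m(k)$, so it equals $\varphi_i'h_{i-1}(k)$ with $\varphi_i'=rbi+f$ ($d$ odd), $\varphi_i'=rb(i-d-1)$ ($d$ even). For $k$ odd the entry is $x_kH_m(k-1)=(\theta_i^*+\varphi_i')H_m(k-1)$ with $\theta_i^*=x_{\rm odd}-\varphi_i'$, where $x_{\rm odd}$ is the common value of $x_k$ for odd $k$. For $d$ odd, $x_{\rm odd}=\frac{e+f+rbd}2$; for $d$ even, $x_{\rm odd}=-\frac{e-f+rb(d+2)}2$; in both cases $\theta_i^*=-(\theta_0^*+rbi)$.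

So (9) holds with $\theta_i^*=(-1)^i(\theta_0^*+rbi)$, as stated in Theorem B. Here $\varphi_i'\ne0$: the factors $i$ and $i-d-1$ that occur are even integers with absolute value in $[2,d]$, and the factors $rbi+e$, $rbi+f$ that occur divide $y_i\ne0$.

**Step 5: first basis for family IV.** Let $\lambda_1=f/r$, $\lambda_2=s$, $\lambda_3=f/r+s$, all nonzero because $y_1,y_3\neq 0$ and $s\ne0$. Then $(\sigma_0,\dots,\sigma_3)=(0,f,rs,f+rs)$, and $\tau_1=e$, $\tau_2=rs$, $\tau_3=e+rs$, $\tau_4=0$. Let $h_0=1$, $h_1=[k\text{ odd}]$, $h_2=[k\ge2]$, $h_3=[k=3]$, where $[\cdot]$ is $1$ or $0$ according to truth. We work in characteristic $2$.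

*$A$.* The entries of $(A-\theta_i)w_i$, divided by $g_k$, are as follows, omitted entries being $0$. For $w_0$, $k=1,2,3$: $\delta+f/r$, $s+s=0$, $\varepsilon+f/r+s=\delta+f/r$. For $w_1$: $\lambda_2=s$ at $k=2$ and $\theta_3-\theta_1=s$ at $k=3$. For $w_2$: $\theta_3-\theta_2+\lambda_3=\delta+f/r+s=\varepsilon+f/r$ at $k=3$. For $w_3$ all are $0$. So $\kappa_1=\delta+f/r$, $\kappa_2=s$, $\kappa_3=\varepsilon+f/r$.

*$A^*$.* The sums $\sigma_k+x_k+\tau_{k+1}$ for $k=0,1,2,3$ are $\xi+e$, $f+(\xi+e+f+rs)+rs$, $rs+\xi+(e+rs)$, $(f+rs)+(\xi+e+f+rs)$, all equal to $\xi+e$; so $A^*w_0=(\xi+e)w_0$. For $w_1$ the entries are $e,\ x_1,\ rs+(e+rs)=e,\ x_3=x_1$, so $A^*w_1=(x_1+e)w_1+e\,w_0$, and $x_1+e=\xi+f+rs$. For $w_2$ they are $0,\ rs,\ \xi+e+rs,\ (f+rs)+x_3=\xi+e$, so $A^*w_2=(\xi+e+rs)w_2+rs\,w_1$. For $w_3$ they are $0,0,e+rs,\ \xi+e+f+rs$, so $A^*w_3=(\xi+f)w_3+(e+rs)w_2$. So (9) holds with the $\theta_i^*$ of Theorem B, and $\varphi_1'=e$,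 $\varphi_2'=rs$, $\varphi_3'=e+rs$ are nonzero since $y_1,y_2,y_3\ne0$.

**Step 6: second basis by symmetry.** We now need part (b) of Lemma 4. In I, II, III with $d$ odd, and IV, the matrices are unchanged when $e$ and $f$ are exchanged, while the formulas show that $\theta_i^*$ becomes $\theta_{d-i}^*$. So the same construction with $e,f$ exchanged gives a basis $w_i'$ with $(A-\theta_i)w_i'=\kappa'_{i+1}w'_{i+1}$ and $(A^*-\theta^*_{d-i})w_i'\in\mathbb Fw'_{i-1}$, where $\kappa_i'$ is $\kappa_i$ with $e$ and $f$ exchanged.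

**Step 7: second basis for III with $d$ even.** Here the exchange symmetry is absent and we build the basis by hand. Again $\alpha=\alpha^*=0$. Let $x_{\rm ev}=\frac{e-f+rbd}2$ and $x_{\rm od}=-\frac{e-f+rb(d+2)}2$ be the values of $x_k$ for even and odd $k$. For even $k$, $0\le k\le d$, let $G_0=1$, $G_k=-rG_{k-2}/(bk(rbk+e))$; the denominator is $-y_k\neq0$ up to sign, so this is defined and nonzero, and $y_kG_k=rG_{k-2}$. Put
$$u_{2m}=\sum_{k\text{ even}}G_kH_m(k)e_k,\qquad o_m=\sum_{k\text{ odd}}G_{k-1}H_m(k-1)e_k,\qquad u_{2m+1}=b\,u_{2m+2}+o_m .$$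
Here $u_{d+2}=0$ and $o_{d/2}=0$, so $u_{d+1}=0$. The lowest term of $u_i$ $(0\le i\le d)$ is a nonzero multiple of $e_i$, so $u_0,\dots,u_d$ is a basis.

*$A$.* In $(A-\theta_{2m})u_{2m}$ the even part is $\sum_kG_kH_m(k)b(k-2m)e_k=b\,u_{2m+2}$ and the odd part is $o_m$. So $(A-\theta_{2m})u_{2m}=u_{2m+1}$. In $(A-\theta_{2m+1})u_{2m+1}$, the entry at odd $k$ is $G_{k-1}[-b(k-1-2m)H_m(k-1)+bH_{m+1}(k-1)]=0$. At even $k\ge2$ it is $bG_kH_{m+1}(k)(2a+b(k+2m+1))+G_{k-2}H_m(k-2)$; with $G_{k-2}=-G_kbk(rbk+e)/r$ and $kH_m(k-2)=H_{m+1}(k)$ this equals $b\big(2a+b(2m+1)-e/r\big)G_kH_{m+1}(k)$; at $k=0$ the entry and $H_{m+1}(0)$ vanish. Hence $(A-\theta_{2m+1})u_{2m+1}=b\big(2a+b(2m+1)-e/r\big)u_{2m+2}$.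

*$A^*$ on $u_{2m}$.* For odd $k$, $z_k=-r$ and $y_{k+1}G_{k+1}=rG_{k-1}$. So by (11) the entry at odd $k$ is $rG_{k-1}[H_m(k+1)-H_m(k-1)]=2mrG_{k-1}H_{m-1}(k-1)$. Hence $(A^*-x_{\rm ev})u_{2m}=2mr\,o_{m-1}=2mr(u_{2m-1}-bu_{2m})$ (read as $0$ for $m=0$), i.e. $A^*u_{2m}=(x_{\rm ev}-2mrb)u_{2m}+2mr\,u_{2m-1}$, and $x_{\rm ev}-2mrb=\theta^*_{d-2m}$.

*$A^*$ on $o_m$.* The odd part is $x_{\rm od}o_m$. At even $k$ the entry is $rG_{k-2}H_m(k-2)+y_{k+1}G_kH_m(k)$, the first term being absent for $k=0$. For $k\ge2$, $rG_{k-2}H_m(k-2)=-bG_k(rbk+e)(k-2m)H_m(k)$; for $k=0$ the right side is $0$, because $m=0$ or $H_m(0)=0$. Also $y_{k+1}=b(k-d)(rb(k+1)+f)$, valid for $k=d$ too. So the entry is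
$$bG_kH_m(k)\big[-(k-2m)(rbk+e)+(k-d)(rbk+rb+f)\big]=bG_kH_m(k)\big[c_1(k-2m)+c_0\big],$$
$$c_1=f-e+rb(2m+1-d),\qquad c_0=(2m-d)\big(f+rb(2m+1)\big):$$
the $k^2$-terms cancel, the coefficient of $k$ is $c_1$, and the value at $k=2m$ is $c_0$. So $A^*o_m=x_{\rm od}o_m+bc_1u_{2m+2}+bc_0u_{2m}$.

*$A^*$ on $u_{2m+1}$* ($2m+1\le d-1$). Adding $b$ times the formula for $A^*u_{2m+2}$ and using $o_m=u_{2m+1}-bu_{2m+2}$,
$$A^*u_{2m+1}=b\big[x_{\rm ev}-(2m+2)rb-x_{\rm od}+c_1\big]u_{2m+2}+\big[x_{\rm od}+(2m+2)rb\big]u_{2m+1}+bc_0u_{2m}.$$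
The first bracket is $0$, as $x_{\rm ev}-x_{\rm od}=e-f+rb(d+1)$. The second is $-\frac{e-f+rbd}2+rb(2m+1)=\theta^*_{d-2m-1}$.

So $w_i'=u_i$ satisfies (b) apart from the nonvanishing of the $\kappa'$, with $\kappa_{i+1}'=1$ ($i$ even) and $\kappa_{i+1}'=b(2a+bi-e/r)$ ($i$ odd).

**Step 8: the equivalence.** We compare with the list in Theorem B. The listed conditions beyond the hypotheses of the proposition say precisely that the $\theta_i^*$ are distinct, all $\kappa_i\ne0$ and all $\kappa_i'\ne0$ $(1\le i\le d)$. (In I–III the conditions on $raq^i+e$, $raq^i+f$, $rbi+e$, $rbi+f$ are $y_i\ne0$. In IV, $e,f\notin\{0,rs\}$ is $y_1,y_3\ne0$; $e,f\notin\{r\delta,r\varepsilon\}$ is $\kappa_i,\kappa_i'\ne0$; $e+f\notin\{0,rs\}$ is distinctness of the $\theta_i^*$.) If they hold, Lemma 4 applies. Conversely, let $A,A^*$ be a Leonard pair. If $\kappa_{i+1}=0$ for some $0\le i\le d-1$, then $\mathrm{span}(w_0,\dots,w_i)$ is proper, nonzero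 and invariant under both maps, contradicting Lemma 1(b). The same argument with the $w_i'$ gives $\kappa_{i+1}'\ne0$. The $\theta_i^*$ are the eigenvalues of $A^*$, because $A^*$ is triangular in the basis $w_i$; so they are distinct by Lemma 1(a). This proves Proposition 5. $\square$

It remains to prove that for $d\ge3$ every LB‑TD pair has the form given by the formulas of one of I–IV, with the hypotheses on $q$, $\operatorname{char}\mathbb F$, $b$ in Proposition 5. (For an LB‑TD pair the $\theta_i$ are distinct and the $y_i$ nonzero, so Proposition 5 then yields the other conditions.) This is Proposition 9.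

## 6. Linear recurrences, and where they run out

The proof of completeness uses one cited result. By Theorem 1.5 of Terwilliger–Vidunas, *Leonard pairs and the Askey–Wilson relations*, J. Algebra Appl. 3 (2004), for any Leonard pair over a field there are scalars $\beta,\gamma,\gamma^*,\varrho,\varrho^*,\omega,\eta,\eta^*$ in the field with
$$A^2A^*-\beta AA^*A+A^*A^2-\gamma(AA^*+A^*A)-\varrho A^*=\gamma^*A^2+\omega A+\eta,\tag{AW1}$$
$$A^{*2}A-\beta A^*AA^*+AA^{*2}-\gamma^*(A^*A+AA^*)-\varrho^*A=\gamma A^{*2}+\omega A^*+\eta^*.\tag{AW2}$$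

Let $A,A^*$ be an LB‑TD pair with $d\ge3$ and fix such scalars. Let $V_i$ be the $\theta_i$-eigenspace of $A$, and let $V_i^*$ be the eigenspaces of $A^*$ for a standard ordering $\theta_0^*,\dots,\theta_d^*$.

**Step 1: the recurrence for the $\theta_i$.** Let $P(\lambda,\mu)=\lambda^2-\beta\lambda\mu+\mu^2-\gamma(\lambda+\mu)-\varrho$. By Lemma 2, the component of $A^*$ from $V_i$ to $V_{i-1}$ is nonzero; sandwiching (AW1) between the projections onto $V_{i-1}$ and $V_i$ gives $P(\theta_{i-1},\theta_i)=0$. As $\theta_{i-1}\ne\theta_{i+1}$ are the two roots of the monic quadratic $P(\lambda,\theta_i)$ in $\lambda$, their sum is $\beta\theta_i+\gamma$: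
$$\theta_{i-1}-\beta\theta_i+\theta_{i+1}=\gamma\qquad(1\le i\le d-1),\tag{12}$$
and likewise $\theta_{i-1}^*-\beta\theta_i^*+\theta_{i+1}^*=\gamma^*$ from (AW2). Define $\theta_{-1}$ and $\theta_{d+1}$ by (12) for $i=0$ and $i=d$. Then $P(\theta_i,\theta_{i+1})=0$ for $-1\le i\le d$. Subtracting (12) for $i=1,2$ gives $\beta+1=(\theta_0-\theta_3)/(\theta_1-\theta_2)$. So $\beta$ does not change if $A,A^*$ are shifted by scalars; the shifted pair is a Leonard pair and satisfies (AW1), (AW2) with the same $\beta$. If $\beta\ne2$, a shift of $A$ by $t$ changes $\gamma$ by $(2-\beta)t$, so suitable shifts give $\gamma=\gamma^*=0$.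

**Step 2: coefficients of the relations.** We read off consequences for the entries. It pays to do this in a slightly more general kind of basis.

**Definition (adapted basis).** A basis $b_0,\dots,b_d$ is adapted if $Ab_i=\theta_ib_i+b_{i+1}$ and $A^*b_i=z_{i+1}b_{i+1}+x_ib_i+y_ib_{i-1}$ for some scalars, which may be zero; here $b_{-1}=b_{d+1}=0$, $y_0=y_{d+1}=0$.

The standard basis is adapted. In an adapted basis, the coefficients of $b_{i+3},b_{i+2},b_{i+1}$ in (AW1) applied to $b_i$ are, respectively,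
$$z_{i+1}-\beta z_{i+2}+z_{i+3}=0;$$
$$x_i-\beta x_{i+1}+x_{i+2}+z_{i+1}(\theta_{i+1}+\theta_{i+2}-\beta\theta_i-\gamma)+z_{i+2}(\theta_i+\theta_{i+1}-\beta\theta_{i+2}-\gamma)=\gamma^*;$$
$$z_{i+1}P(\theta_i,\theta_{i+1})+x_i(\theta_i+\theta_{i+1}-\beta\theta_i-\gamma)+x_{i+1}(\theta_i+\theta_{i+1}-\beta\theta_{i+1}-\gamma)+y_i-\beta y_{i+1}+y_{i+2}=\gamma^*(\theta_i+\theta_{i+1})+\omega.$$
For instance, for $b_{i+2}$: $A^2A^*$ contributes $x_i+z_{i+1}(\theta_{i+1}+\theta_{i+2})$, $AA^*A$ contributes $z_{i+2}\theta_{i+2}+z_{i+1}\theta_i+x_{i+1}$, $A^*A^2$ contributes $(\theta_i+\theta_{i+1})z_{i+2}+x_{i+2}$, and $AA^*+A^*A$ contributes $z_{i+1}+z_{i+2}$. For $b_{i+1}$ the first three contribute $\theta_{i+1}^2z_{i+1}+(\theta_i+\theta_{i+1})x_i+y_i$, then $\theta_{i+1}(\theta_iz_{i+1}+x_{i+1})+\theta_ix_i+y_{i+1}$, then $\theta_i^2z_{i+1}+(\theta_i+\theta_{i+1})x_{i+1}+y_{i+2}$; $AA^*+A^*A$ contributes $(\theta_i+\theta_{i+1})z_{i+1}+x_i+x_{i+1}$.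 Using (12) and $P(\theta_i,\theta_{i+1})=0$ we get
$$z_{i+1}-\beta z_{i+2}+z_{i+3}=0\qquad(0\le i\le d-3),\tag{13}$$
$$x_i-\beta x_{i+1}+x_{i+2}+z_{i+1}(\theta_{i+2}-\theta_{i-1})-z_{i+2}(\theta_{i+3}-\theta_i)=\gamma^*\qquad(0\le i\le d-2),\tag{14}$$
$$x_i(\theta_i-\theta_{i-1})-x_{i+1}(\theta_{i+2}-\theta_{i+1})+y_i-\beta y_{i+1}+y_{i+2}=\gamma^*(\theta_i+\theta_{i+1})+\omega\qquad(0\le i\le d-1).\tag{15}$$
The coefficient of $b_3$ in (AW2) applied to $b_0$ gives $z_2z_3-\beta z_1z_3+z_1z_2=0$. As $z_2(z_1+z_3)=\beta z_2^2$ by (13),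
$$\beta(z_2^2-z_1z_3)=0.\tag{16}$$
The coefficient of $b_2$ in (AW2) applied to $b_0$ is
$$z_2(x_1+x_2)+z_1(x_0+x_1)-\beta(x_0z_2+z_1x_2)+z_1z_2(\theta_0-\beta\theta_1+\theta_2)-\gamma^*(z_1+z_2)=\gamma z_1z_2,$$
which by (12) becomes
$$z_2(x_1+x_2-\beta x_0)+z_1(x_0+x_1-\beta x_2)=\gamma^*(z_1+z_2).\tag{17}$$

The natural plan is now clear: solve the linear recurrence (13) for $z$, then (14) for $x$, then (15) for $y$, cut down the solutions with (16) and (17), and impose $y_0=y_{d+1}=0$. This nearly works, and it stops at two exact points.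

The first is $\beta=0$. Then (12) forces $\theta_{i+4}=\theta_i$ in the characteristics where the case is not covered otherwise (see Section 9), so $d=3$; equation (16) is empty, and (13) only gives $z_3=-z_1$. Nothing in these two equations determines $z_2/z_1$.

The second is the boundary condition. If $\beta=q+q^{-1}$ with $q\neq\pm1$, adding $\kappa(1-q^{-i})$ to every $y_i$ changes the left side of (15) by the constant $\kappa(2-\beta)$, which disappears in $\omega$. Usually $y_{d+1}=0$ fixes $\kappa$. But if $q^{d+1}=1$, the added term vanishes at $i=0$ *and* at $i=d+1$, and (13)–(17) together with $y_0=y_{d+1}=0$ hold for every $\kappa$. Similar trouble occurs when $\beta=2$, $\operatorname{char}\mathbb F=d+1$ and when $\beta=-2$, $2\operatorname{char}\mathbb F=d+1$.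

Two ideas get past these points. Against the superfluous $\kappa$ we use a linear functional that tests one more coordinate of the tridiagonality, together with the freedom in $e,f$ (Section 7). For $\beta=0$ we use that the scalars of (AW1), (AW2) do not depend on the basis, and compare two adapted bases (Section 8).

## 7. A functional that sees one corner

In an adapted basis put
$$\psi=\sum_k\psi_kb_k,\quad\psi_k=\prod_{j=1}^k(\theta_0-\theta_j)^{-1},\qquad\psi'=\sum_{k\ge1}\psi_k'b_k,\quad\psi_k'=\prod_{j=2}^k(\theta_1-\theta_j)^{-1}.$$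
Since $\theta_k\psi_k+\psi_{k-1}=\theta_0\psi_k$, and similarly for $\psi'$, these are eigenvectors of $A$ for $\theta_0,\theta_1$. By Lemma 2, $A^*\psi=\mu\psi+\nu\psi'$. Coordinates $0$ and $1$ determine $\mu$ and $\nu$, and coordinate $d$ is then a condition:
$$\Lambda(A^*)=0,\qquad\Lambda(M):=(M\psi)_d-(M\psi)_0\psi_d-\big[(M\psi)_1-(M\psi)_0\psi_1\big]\psi_d'.\tag{18}$$
$\Lambda$ is linear in the matrix $M$ and depends only on the $\theta_i$. If $Y$ has only superdiagonal entries $Y_{i-1,i}=y_i$, then $(Y\psi)_d=0$, $(Y\psi)_0=y_1/(\theta_0-\theta_1)$, $(Y\psi)_1=y_2/((\theta_0-\theta_1)(\theta_0-\theta_2))$, so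
$$-(\theta_0-\theta_1)\Lambda(Y)=y_1\psi_d+\Big[\frac{y_2}{\theta_0-\theta_2}-\frac{y_1}{\theta_0-\theta_1}\Big]\psi_d'.\tag{19}$$

**Lemma 6.** In one of the families I, II, III ($d$ odd), fix all parameters except $e,f$ so that the conditions not involving $e,f$ hold, and let $T(e,f)$ be the resulting matrix $A^*$. Then $\Lambda(T(e,f))=0$ for all $e,f\in\mathbb F$.

*Proof.* The entries of $T(e,f)$ are polynomials in $e,f$, hence so is $\Lambda(T(e,f))$. Each condition involving $e,f$ excludes a line in the $(e,f)$-plane. Outside these finitely many lines the pair is an LB‑TD pair by Proposition 5, so $\Lambda(T(e,f))=0$ by (18). Hence $\Lambda(T(e,f))$ times the product of the polynomials of degree one that define the lines vanishes on all of $\mathbb F^2$. As $\mathbb F$ is infinite, this product is the zero polynomial, and since its other factors are nonzero, $\Lambda(T(e,f))$ is the zero polynomial. $\square$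

The point is that we may use Lemma 6 for values $e,f$ which violate the conditions. In Section 9 we shall have $A^*=T(e,f)+\kappa Y$ with an explicit superdiagonal $Y$; then (18) and Lemma 6 give $\kappa\Lambda(Y)=0$, and it remains to compute $\Lambda(Y)\ne0$ from (19).

## 8. The case $d=3$, $\beta=0$: comparison with the split basis

**The split basis.** Let $A,A^*$ be an LB‑TD pair, $0\ne v_0\in V_0^*$ and $v_i=(A-\theta_{i-1})\cdots(A-\theta_0)v_0$. Since $A$ is irreducible tridiagonal in the standard $A^*$-eigenbasis, $v_i\in V_0^*+\dots+V_i^*$ with nonzero $V_i^*$-component; and $v_i\in V_i+\dots+V_d$. So the $v_i$ form a basis, $V_0^*+\dots+V_i^*=\mathrm{span}(v_0,\dots,v_i)$ and $V_i+\dots+V_d=\mathrm{span}(v_i,\dots,v_d)$. By Lemma 2, $A^*$ maps $V_i+\dots+V_d$ into $V_{i-1}+\dots+V_d$. Hence for $i\ge1$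
$$(A^*-\theta_i^*)v_i\in(V_0^*+\dots+V_{i-1}^*)\cap(V_{i-1}+\dots+V_d)=\mathbb Fv_{i-1}.$$
Thus $Av_i=\theta_iv_i+v_{i+1}$, $A^*v_i=\theta_i^*v_i+\varphi_iv_{i-1}$ for some scalars $\varphi_i$ (with $v_{-1}=v_{d+1}=0$). So the split basis is adapted, with $z_i=0$, $x_i=\theta_i^*$, $y_i=\varphi_i$. For example, if $d=1$ and $v_0=e_0+ge_1$ is an eigenvector of $A^*$, then $v_1=(A-\theta_0)v_0=(1+g(\theta_1-\theta_0))e_1$.

**Lemma 7.** If $d=3$ and $\beta=0$ for an LB‑TD pair, then $z_3=-z_1$ and $z_1^2+z_2^2=0$.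

*Proof.* **Step 1: equations valid in every adapted basis.** Shift $A$ so that $\theta_0=0$. By (12) with $\beta=0$, $(\theta_0,\dots,\theta_3)=(0,\delta,\delta+\varepsilon,\varepsilon)$ with $\delta,\varepsilon,\delta+\varepsilon,\delta-\varepsilon\ne0$; further $\theta_{-1}=\varepsilon$, $\theta_4=0$, $\gamma=\delta+\varepsilon$, and $P(\theta_0,\theta_1)=0$ gives $\varrho=-\delta\varepsilon$. Put $\Gamma=\gamma^*$ and, in any adapted basis, $D=z_1\delta-z_2\varepsilon$. Then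
$$z_3=-z_1,\tag{E1}$$
$$x_0+x_2=\Gamma-D,\tag{E2}$$
$$x_1+x_3=\Gamma+D,\tag{E3}$$
$$y_2=\varepsilon(x_0+x_1)+\Gamma\delta+\omega,\tag{E4}$$
$$\delta\varepsilon x_0-\varepsilon y_1=\eta,\tag{E5}$$
$$2y_1-y_2=z_1(\delta^2+\varepsilon^2)+2\delta x_0-(\delta+\varepsilon)x_1-(\delta-\varepsilon)x_3,\tag{E6}$$
$$\varrho^*=x_0^2+x_1^2-\Gamma(x_0+x_1)+2z_1y_1-(z_1-z_2)y_2,\tag{E7}$$
$$\eta^*=-(\delta+\varepsilon)(x_0^2+z_1y_1)+y_1(x_0+x_1-\Gamma)-\omega x_0,\tag{E8}$$
$$z_1(x_0+x_1-\Gamma)+z_2(x_1+x_2-\Gamma)=0.\tag{E9}$$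
(E1) is (13); (E2), (E3) are (14) for $i=0,1$, the latter with (E1); (E4) is (15) for $i=0$; (E9) is (17). (E5) is the coefficient of $b_0$ in (AW1) applied to $b_0$: it reads $\theta_1y_1-\gamma y_1-\varrho x_0=\eta$. (E7) and (E8) are the coefficients of $b_1$ and $b_0$ in (AW2) applied to $b_0$. The former reads
$$x_1^2+x_0^2+2z_1y_1+z_2y_2+\delta z_1(x_0+x_1)-\Gamma(x_0+x_1+z_1\delta)-\varrho^*=(\delta+\varepsilon)z_1(x_0+x_1)+\omega z_1,$$
i.e. $\varrho^*=x_0^2+x_1^2+2z_1y_1+z_2y_2-\Gamma(x_0+x_1)-z_1[\varepsilon(x_0+x_1)+\Gamma\delta+\omega]$, and the bracket is $y_2$ by (E4). The latter reads $y_1(x_0+x_1)-\Gamma y_1=(\delta+\varepsilon)(x_0^2+z_1y_1)+\omega x_0+\eta^*$.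

(E6) is the condition (18), written out. We have $\psi=\big(1,-\frac1\delta,\frac1{\delta(\delta+\varepsilon)},-\frac1{\delta\varepsilon(\delta+\varepsilon)}\big)$ and $\psi'=\big(0,1,-\frac1\varepsilon,-\frac1{\varepsilon(\delta-\varepsilon)}\big)$. In $A^*\psi=\mu\psi+\nu\psi'$, coordinates $0,1$ give $\mu=x_0-y_1/\delta$ and $\nu\delta(\delta+\varepsilon)=z_1\delta(\delta+\varepsilon)+(\delta+\varepsilon)(\mu-x_1)+y_2$. Coordinate $3$, times $-\delta\varepsilon(\delta+\varepsilon)$, gives with (E1) $\varepsilon z_1+x_3=\mu+\nu\delta(\delta+\varepsilon)/(\delta-\varepsilon)$. Hence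
$$(\delta-\varepsilon)(\varepsilon z_1+x_3-\mu)=z_1\delta(\delta+\varepsilon)+(\delta+\varepsilon)(\mu-x_1)+y_2 .$$
The terms with $\mu$ combine to $2\delta\mu=2\delta x_0-2y_1$, and (E6) follows.

**Step 2: the differences between the two bases.** The scalars $\Gamma,\omega,\eta,\varrho^*,\eta^*$ are the same in the standard basis and in the split basis; we exploit this. Shift $A^*$ so that $x_0=0$ in the standard basis. From now on $x,y,z,D$ refer to the standard basis. Write $m=\theta_0^*-x_0=\theta_0^*$ and $n=\theta_1^*-x_1$. In the split basis $z=0$, $D=0$. So (E5) gives $\varphi_1=y_1+\delta m$, (E4) gives $\varphi_2=y_2+\varepsilon(m+n)$, and (E3) gives $\theta_3^*-x_3=-n-D$. Subtracting (E6) in the two bases,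
$$2\delta m-\varepsilon(m+n)=2\delta m-(\delta+\varepsilon)n+(\delta-\varepsilon)(n+D)-z_1(\delta^2+\varepsilon^2),$$
i.e. $\varepsilon(n-m)=-z_1(\delta^2+\varepsilon^2)+(\delta-\varepsilon)(z_1\delta-z_2\varepsilon)$, so
$$k:=n-m=-z_1(\delta+\varepsilon)-z_2(\delta-\varepsilon).\tag{20}$$

**Step 3: a formula for $z_2y_1$.** We compare (E8) in the two bases, with $\omega=y_2-\varepsilon x_1-\Gamma\delta$ from (E4):
$$-(\delta+\varepsilon)m^2+(y_1+\delta m)(m+n+x_1-\Gamma)-\omega m=-(\delta+\varepsilon)z_1y_1+y_1(x_1-\Gamma),$$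
that is,
$$-\varepsilon m^2+\delta mn+(\delta+\varepsilon)mx_1-my_2+y_1(m+n+(\delta+\varepsilon)z_1)=0.$$
By (20), $m+n+(\delta+\varepsilon)z_1=2m-z_2(\delta-\varepsilon)$. Inserting (E6) for $2y_1-y_2$ (with $x_0=0$) and $n=m+k$ gives
$$(\delta-\varepsilon)m^2+m\big[\delta k+z_1(\delta^2+\varepsilon^2)\big]-(\delta-\varepsilon)mx_3=(\delta-\varepsilon)z_2y_1 .$$
As $\delta k+z_1(\delta^2+\varepsilon^2)=-(\delta-\varepsilon)(\varepsilon z_1+\delta z_2)$, dividing by $\delta-\varepsilon$ gives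
$$z_2y_1=m(m-x_3-\varepsilon z_1-\delta z_2).\tag{21}$$

**Step 4: eliminating $m$.** We compare (E7) in the two bases:
$$m^2+n^2+2x_1n-\Gamma(m+n)=2z_1y_1-(z_1-z_2)y_2=(z_1-z_2)(2y_1-y_2)+2z_2y_1.$$
Insert $\Gamma=x_1+x_3-D$ and $n=m+k$; the left side becomes $2m^2+2m(k-x_3+D)+k^2+kD+k(x_1-x_3)$. Insert (E6) and (21) on the right. The $m^2$-terms and the $mx_3$-terms cancel, and the remaining $m$-terms are $2m(k+D+\varepsilon z_1+\delta z_2)=0$, because (20) gives $k+D=-(\varepsilon z_1+\delta z_2)$. There remains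
$$k^2+kD+k(x_1-x_3)-(z_1-z_2)\big[z_1(\delta^2+\varepsilon^2)-(\delta+\varepsilon)x_1-(\delta-\varepsilon)x_3\big]=0.$$

**Step 5: eliminating $x$.** By (20), the terms in $x_1,x_3$ add up to $2\delta(z_1x_3-z_2x_1)$. By (E9), (E2), (E3) with $x_0=0$ we have $z_1(D-x_3)+z_2(x_1-D)=0$, so $z_1x_3-z_2x_1=(z_1-z_2)D$. Hence
$$[z_1(\delta+\varepsilon)+z_2(\delta-\varepsilon)](\varepsilon z_1+\delta z_2)+(z_1-z_2)\big[2\delta(z_1\delta-z_2\varepsilon)-z_1(\delta^2+\varepsilon^2)\big]=0.$$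
The coefficient of $z_1^2$ is $\varepsilon(\delta+\varepsilon)+2\delta^2-\delta^2-\varepsilon^2=\delta(\delta+\varepsilon)$; that of $z_1z_2$ is $\delta(\delta+\varepsilon)+\varepsilon(\delta-\varepsilon)-2\delta\varepsilon-2\delta^2+\delta^2+\varepsilon^2=0$; that of $z_2^2$ is $\delta(\delta-\varepsilon)+2\delta\varepsilon=\delta(\delta+\varepsilon)$. So $\delta(\delta+\varepsilon)(z_1^2+z_2^2)=0$. $\square$

We never divided by $2$, so Lemma 7 and (E1)–(E9) hold in every characteristic. The equations (E1)–(E9) only assume $\theta_0=0$, not $x_0=0$.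

## 9. Solving the recurrences

**Proposition 9.** For $d\ge3$, every LB‑TD pair is given by the formulas of one of I–IV, with the hypotheses of Proposition 5 on $q$, $\operatorname{char}\mathbb F$, $b$ and (in IV) $\delta,\varepsilon$.

Write $\beta=q+q^{-1}$ with $q\in\mathbb F\setminus\{0\}$. Exactly one of these holds: $q\ne\pm1$; $\beta=2$ and $\operatorname{char}\mathbb F\ne2$; $\beta=-2$ and $\operatorname{char}\mathbb F\ne2$; $\operatorname{char}\mathbb F=2$ and $\beta=0=\pm2$. From here on $x,y,z$ refer to the standard basis, so all $y_i,z_i$ with $1\le i\le d$ are nonzero.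

**Case 1: $q\ne\pm1$.** The aim is family I.

*The $\theta_i$ and $z_i$.* As $\beta\ne2$ we may assume $\gamma=\gamma^*=0$ after shifts; undoing them restores $\alpha,\alpha^*$. By (12), $\theta_i=aq^i+bq^{-i}$ $(-1\le i\le d+1)$. Distinctness gives $q^i\ne1$ $(1\le i\le d)$ and $a\ne bq^{-m}$ $(1\le m\le2d-1)$. By (13), $z_i=\rho q^i+\rho'q^{-i}$, so $z_2^2-z_1z_3=-\rho\rho'(q-q^{-1})^2$. If $\beta\ne0$, (16) gives $\rho\rho'=0$; replacing $q$ by $q^{-1}$ and swapping $a,b$ if necessary, $z_i=rq^i$. If $\beta=0$, then $q^4=1$, so $\theta_{i+4}=\theta_i$ and $d=3$ (and $\operatorname{char}\mathbb F\ne2$, since in characteristic $2$, $\beta=0$ forces $q=1$). By Lemma 7, $z_2/z_1$ is a root of $X^2+1$, hence equals $q$ or $q^{-1}$, and $z_3=-z_1=q^2z_1$. Replacing $q$ by $q^{-1}$ (and swapping $a,b$) if necessary, again $z_i=rq^i$.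

*The $x_i$.* In (14), $z_{i+1}(\theta_{i+2}-\theta_{i-1})=r(q^3-1)(aq^{2i}-bq^{-1})$ and $z_{i+2}(\theta_{i+3}-\theta_i)=r(q^3-1)(aq^{2i+2}-bq^{-1})$. So $x_i-\beta x_{i+1}+x_{i+2}=ra(q^3-1)(q^2-1)q^{2i}$. The left operator multiplies $q^{2i}$ by $(1-q)(1-q^3)$, which is nonzero since $d\ge3$. So $x_i=ra(1+q)q^{2i}+x'q^i+x''q^{-i}$. Divided by $z_1$, (17) becomes $(q+1)x_1-q^2x_0-q^{-1}x_2=0$. A sequence $q^{ji}$ contributes $-q^{-1}(q^j-q^2)(q^j-q)$, which is $0$ for $j=1,2$; so $x''(q^{-1}-q^2)(q^{-1}-q)=0$ and $x''=0$.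

*The $y_i$.* In (15), $\theta_i-\theta_{i-1}=(q-1)(aq^{i-1}-bq^{-i})$ and $\theta_{i+2}-\theta_{i+1}=(q-1)(aq^{i+1}-bq^{-i-2})$. The terms with factor $rab$ cancel and those with factor $x'b$ are constant, so for $0\le i\le d-1$
$$y_i-\beta y_{i+1}+y_{i+2}=\text{const}+ra^2(q^2-1)(q^4-1)q^{3i-1}+(q-1)(q^3-1)x'aq^{2i-1}.$$
The left operator multiplies $q^{3i}$ by $(q^2-1)(q^4-1)$, $q^{2i}$ by $(q-1)(q^3-1)$ and $1$ by $2-\beta\ne0$. So $ra^2q^{3i-1}+x'aq^{2i-1}$ plus a constant is a particular solution, also if $q^4=1$. Adding multiples of $q^{\pm i}$ we get, for $0\le i\le d+1$ and $t=q^i$,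
$$q^iy_i=p(t),\qquad p(t)=\tfrac{ra^2}qt^4+\tfrac{x'a}qt^3+Y_1t^2+Y_0t+Y_{-1},\qquad p(1)=p(q^{d+1})=0.$$

*If $q^{d+1}\ne1$:* $p=(t-1)(t-q^{d+1})(c_2t^2+c_1t+c_0)$ with $c_2=ra^2/q$ and $c_1=[x'a+ra^2(1+q^{d+1})]/q$. Choose $e,f\in\mathbb F$ with $e+f=x'+ra(1+q^{d+1})$, $ef=rqc_0$; this is possible as $\mathbb F$ is algebraically closed. Then $rq(c_2t^2+c_1t+c_0)=(rat+e)(rat+f)$, and we have exactly the formulas of I.

*If $q^{d+1}=1$:* dividing $p$ by $(t-1)^2$ leaves a remainder vanishing at $1$, so $p=(t-1)^2(c_2t^2+c_1t+c_0)+\kappa(t-1)$ with the same $c_2,c_1$. With the same choice of $e,f$ we get $A^*=T(e,f)+\kappa Y$, where $T(e,f)$ is the matrix of family I and $Y$ has superdiagonal entries $1-q^{-i}$. By (18) and Lemma 6, $\kappa\Lambda(Y)=0$. We show $\Lambda(Y)\ne0$. Let $N=d+1$. Then $q$ is a primitive $N$-th root of unity, so $N\ne0$ in $\mathbb F$; and as $2d-1\ge N$, $a\ne bq^m$ for all integers $m$. Put $M=N(a^N-b^N)=N\prod_{l=0}^{N-1}(a-bq^l)\ne0$.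 With $j=i+l$ modulo $N$,
$$\prod_{j\ne i}(\theta_i-\theta_j)=\prod_{l=1}^{N-1}(1-q^l)(aq^i-bq^{-i-l})=\frac M{aq^i-bq^{-i}},$$
because $\prod_{l=1}^{N-1}(1-q^l)=N$ and $\prod_{l=0}^{N-1}(aq^i-bq^{-i-l})=a^N-b^N$. Hence $\psi_d=(a-b)/M$ and $\psi_d'=(\theta_1-\theta_0)(aq-bq^{-1})/M$. Using $\frac{\theta_1-\theta_0}{\theta_0-\theta_2}=-\frac{a-bq^{-1}}{(q+1)(a-bq^{-2})}$ and $aq-bq^{-1}=q(a-bq^{-2})$, the right side of (19) times $M$ equals
$$y_1(a-b+aq-bq^{-1})-\tfrac q{q+1}y_2(a-bq^{-1})=(a-bq^{-1})\big[(1+q)y_1-\tfrac q{q+1}y_2\big].$$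
For $y_i=1-q^{-i}$ the bracket is $\frac{(q+1)(q-1)}q-\frac{q-1}q=q-1\ne0$. So $\Lambda(Y)\ne0$, $\kappa=0$, and the pair is in I.

**Case 2: $\beta=2$, $\operatorname{char}\mathbb F\ne2$.** The aim is family II; here $\gamma,\gamma^*$ cannot be shifted away. By (12), $\theta_i=\alpha+ai+bi^2$ $(-1\le i\le d+1)$ with $2b=\gamma$. If $p=\operatorname{char}\mathbb F>0$, distinctness forces $d<p$ (otherwise $\theta_0=\theta_p$), so $p\ge5$; also $a+bm\ne0$ $(1\le m\le2d-1)$.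

*The $z_i$ and $x_i$.* By (13), $z_i=r+r'i$; (16) says $2r'^2=0$; so $z_i=r$. As $\theta_{i+3}-\theta_i-(\theta_{i+2}-\theta_{i-1})=6b$, (14) says $x_i-2x_{i+1}+x_{i+2}=\gamma^*+6rb$, so $x_i=\xi+gi+hi^2$ with $2h=\gamma^*+6rb$. (17) divided by $r$ says $2x_1-x_0-x_2=2\gamma^*$, i.e. $-2h=2\gamma^*$. Hence $3h=6rb$, $h=2rb$, $\gamma^*=-2rb$.

*The $y_i$.* In (15) put $m=i+1$. As $\theta_{m-1}-\theta_{m-2}=a-3b+2bm$ and $\theta_{m+1}-\theta_m=(a-3b+2bm)+4b$,
$$y_{m-1}-2y_m+y_{m+1}=\gamma^*(\theta_{m-1}+\theta_m)+\omega+(x_m-x_{m-1})(a-3b+2bm)+4bx_m .$$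
The coefficient of $m^2$ on the right is $-4rb^2+8rb^2+8rb^2=12rb^2$. The coefficient of $m$ is $(-4rab+4rb^2)+\big(2b(g-2rb)+4rb(a-3b)\big)+4bg=6bg-12rb^2$. The left operator sends $m^4\mapsto12m^2+2$, $m^3\mapsto6m$, $m^2\mapsto2$ and kills $1,m$. As $2$ is invertible and $y_0=0$,
$$y_i=rb^2i^4+(bg-2rb^2)i^3+Y_2i^2+Y_1i\qquad(0\le i\le d+1).$$
If $d+1\ne0$ in $\mathbb F$, then $y_{d+1}=0$ gives $y_i=i(i-d-1)(rb^2i^2+c_1i+c_0)$ with $c_1=b(g+(d-1)rb)$. Otherwise $p=d+1$, as $d<p$, and $y_i=i\cdot i(rb^2i^2+c_1i+c_0)+\kappa i$ with the same $c_1$, as $d-1=-2$ in $\mathbb F$. With $e+f=g+(d-1)rb$, $ef=rc_0$ we have $r(rb^2i^2+c_1i+c_0)=(rbi+e)(rbi+f)$. So we get family II, plus $\kappa Y$ when $p=d+1$, where $Y$ has superdiagonal entries $i$.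

*If $p=d+1$:* (18) and Lemma 6 give $\kappa\Lambda(Y)=0$. Here $a+bm\ne0$ for all $m\in\mathbb F_p$, as $2d-1\ge p$. Let $M'=\prod_{l\in\mathbb F_p}(a+bl)\ne0$. With $j=i+l$ modulo $p$, Wilson's theorem gives
$$\prod_{j\ne i}(\theta_i-\theta_j)=\prod_{l=1}^{p-1}(-l)(a+2bi+bl)=-\frac{M'}{a+2bi}.$$
So $\psi_d=-a/M'$, $\psi_d'=-(\theta_1-\theta_0)(a+2b)/M'$. With $\theta_1-\theta_0=a+b$ and $\theta_0-\theta_2=-2(a+2b)$, the right side of (19) times $-M'$ is
$$ay_1+(a+2b)\Big[y_1+y_2\frac{a+b}{-2(a+2b)}\Big]=(a+b)\big(2y_1-\tfrac12y_2\big)=a+b\ne0$$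
for $y_i=i$. So $\kappa=0$.

**Case 3: $\beta=-2$, $\operatorname{char}\mathbb F\ne2$.** The aim is family III. As $\beta\ne2$ we may shift so that $\gamma=\gamma^*=0$. Then $\theta_i=(-1)^i(a+bi)$, and $b\ne0$ as $\theta_0\ne\theta_2$. If $p=\operatorname{char}\mathbb F>0$, distinctness gives $2p>d$ (otherwise $\theta_0=\theta_{2p}$); also $2a+bm\ne0$ for odd $m$, $1\le m\le2d-1$.

*The $z_i$ and $x_i$.* By (13), $z_i=(-1)^i(r+r'i)$; (16) says $-2r'^2=0$; so $z_i=(-1)^ir$. In (14), $-z_{i+1}(\theta_{i+2}-\theta_{i-1})+z_{i+2}(\theta_{i+3}-\theta_i)=r(2a+b(2i+1))-r(2a+b(2i+3))=-2rb$, so $x_i+2x_{i+1}+x_{i+2}=-2rb$ and $x_i=-\frac{rb}2+(-1)^i(x'+x''i)$. (17) says $r(x_0-x_2)=0$, so $x''=0$.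

*The $y_i$.* In (15), $\theta_i-\theta_{i-1}=(-1)^i(2a+b(2i-1))$ and $\theta_{i+2}-\theta_{i+1}=(-1)^i(2a+b(2i+3))$, so
$$y_i+2y_{i+1}+y_{i+2}=\omega-2rb^2(-1)^i-x'(4a+b(4i+2)).$$
The left operator sends $1\mapsto4$, $i\mapsto4i+4$, $(-1)^ii^2\mapsto2(-1)^i$ and kills $(-1)^i$, $(-1)^ii$. Hence, with $y_0=0$,
$$y_i=l_0-x'bi+(-1)^i(-l_0+m_1i-rb^2i^2)\qquad(0\le i\le d+1),$$
i.e. $y_i=i(m_1-x'b-rb^2i)$ for $i$ even and $y_i=2l_0-(x'b+m_1)i+rb^2i^2$ for $i$ odd.

*$d$ even.* Define $e,f$ by $-be=m_1-x'b$ and $bf=-x'b-m_1+rb^2(d+1)$. Then $x'=\frac12(e-f+rb(d+1))$ and $y_i=-bi(rbi+e)$ for even $i$. As $d+1$ is odd, $y_{d+1}=0$ gives $2l_0=-bf(d+1)$, so $y_i=b(i-d-1)(rbi+f)$ for odd $i$. This is III.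

*$d$ odd.* Now $y_{d+1}=0$ reads $(d+1)(m_1-x'b-rb^2(d+1))=0$. Choose $e,f$ with $e+f=-2x'-rb(d+1)$, $ef=2rl_0$. If $m_1=x'b+rb^2(d+1)$, then $-(x'b+m_1)=b(e+f)$ and we get exactly III. Otherwise $p\mid d+1$; as $d+1$ is even, $p$ is odd and $d<2p$, we have $d+1=2p$, and $m_1=x'b+rb^2(d+1)+\kappa$. So $A^*$ is the matrix of III plus $\kappa Y$, where $Y$ has superdiagonal entries $(-1)^ii$, and $\kappa\Lambda(Y)=0$ by (18) and Lemma 6. We have $2a+bl\ne0$ for all $l\in\mathbb F_p$, because the odd integers $1,3,\dots,2p-1\le2d-1$ represent all residues. Put $M''=\prod_{l\in\mathbb F_p}(2a+bl)$ and $W=b^{p-1}M''\ne0$. In $\prod_{l=1}^d(\theta_0-\theta_l)$ the even $l$ contribute $\prod(-bl)=b^{p-1}2^{p-1}(p-1)!=-b^{p-1}$ and the odd $l$ contribute $\prod(2a+bl)=M''$; so $\psi_d=-1/W$. In $\prod_{l\ne1}(\theta_1-\theta_l)$ the odd $l\ne1$ contribute $\prod b(l-1)=-b^{p-1}$, and the $p$ even $l$ contribute $\prod\big(-(2a+b(l+1))\big)=-M''$;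 so the product is $W$ and $\psi_d'=(\theta_1-\theta_0)/W$. The right side of (19) times $W$ is
$$-y_1+y_2\frac{\theta_1-\theta_0}{\theta_0-\theta_2}+y_1=y_2\,\frac{2a+b}{2b}\ne0,$$
since $y_2=2$. So $\kappa=0$.

**Case 4: $\operatorname{char}\mathbb F=2$, $\beta=0$.** The aim is family IV. By (12), $\theta_{i+2}=\theta_i+\gamma$, so $\theta_{i+4}=\theta_i$ and $d=3$. So $(\theta_0,\dots,\theta_3)=(\theta_0,\theta_0+\delta,\theta_0+s,\theta_0+\varepsilon)$ with $s=\delta+\varepsilon=\gamma$ and $\delta,\varepsilon\ne0$, $\delta\ne\varepsilon$. Shift $A$ so that $\theta_0=0$; then (E1)–(E9) hold. By Lemma 7, $(z_1+z_2)^2=0$ and $z_3=z_1$, so $z_1=z_2=z_3=:r$, and $D=rs$. Now (E9) gives $x_0=x_2$; (E2) gives $\Gamma=rs$; (E3) gives $x_3=x_1$; (E6) gives $y_2=rs^2+s(x_1+x_3)=rs^2$. Equation (15) with $i=1$ reads $y_1+y_3=\delta(x_1+x_2)+\Gamma\varepsilon+\omega$. Adding (E4),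
$$y_1+y_3=y_2+s(x_0+x_1)+\Gamma s=s(x_0+x_1).$$
With $\xi=x_0$ choose $e,f$ with $e+f=x_0+x_1+rs$, $ef=ry_1$. Then $ry_3=ef+rs(e+f+rs)=(e+rs)(f+rs)$. This is IV.

Proposition 9 is proved. Together with Proposition 5, Theorem B is proved. $\blacksquare$

## 10. Which parameters the matrices determine ($d\ge3$)

The ratio $z_2/z_1$ together with $\operatorname{char}\mathbb F$ determines the family, so the families are disjoint: in I the ratio is $q\ne\pm1$; in II it is $1$ with $\operatorname{char}\mathbb F\ne2$; in III it is $-1$ with $\operatorname{char}\mathbb F\ne2$; in IV it is $1$ with $\operatorname{char}\mathbb F=2$. Within a family all parameters are determined by the matrices, up to exchanging $e$ and $f$ in I, II, III ($d$ odd) and IV. Indeed $r$ and the parameters of the $\theta_i$ are read off from $z$ and $\theta_0,\theta_1,\theta_2$ (and $\theta_3$ in IV). In I the sequences $1,q^i,q^{2i}$ for $0\le i\le2$ are independent,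 as $1,q,q^2$ are distinct; so $x$ gives $\alpha^*$ and $e+f$, and then $y_1$ gives $ef$. In II, III ($d$ odd) and IV, likewise, $x$ gives $\alpha^*$ (or $\xi$) and $e+f$, and $y_1$ gives $ef$. In III with $d$ even, $y_2=-2b(2rb+e)$ gives $e$, $y_1=-bd(rb+f)$ gives $f$, because $d\ne0$ in $\mathbb F$ ($d$ is even and $d<2p$ if $p=\operatorname{char}\mathbb F>0$), and $x_0$ gives $\alpha^*$.
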